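# Multiple zeta values as combinations of odd log-sine integrals at $\pi/3$

## Depth one: $\zeta(r)$ and the integral $\mathrm{SLs}(r)$

Throughout $\mathbb N=\{1,2,3,\dots\}$. An index $\mathbf k=(k_1,\dots,k_n)\in\mathbb N^n$ has weight $k_1+\dots+k_n$ and depth $n$. It is admissible if $k_n\ge2$, and the empty index $\emptyset$ is admissible of weight $0$ and depth $0$. For admissible $\mathbf k$ the multiple zeta value (MZV) of that weight and depth is
$$\zeta(k_1,\dots,k_n)=\sum_{0<m_1<\dots<m_n}\frac1{m_1^{k_1}\cdots m_n^{k_n}},\qquad \zeta(\emptyset)=1 .$$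

Let $A(\theta)=\log|2\sin\frac\theta2|$. For $\sigma\in\mathbb R$ and $k_1,\dots,k_n\ge2$ the shifted log-sine integral is
$$\mathrm{SLs}(\mathbf k;\sigma)=\int_0^\sigma\int_0^{\theta_n}\cdots\int_0^{\theta_2}\prod_{u=1}^n(\theta_u-\sigma)^{k_u-2}A(\theta_u)\,d\theta_1\cdots d\theta_n,\qquad \mathrm{SLs}(\emptyset;\sigma)=1,$$
and we write $\mathrm{SLs}(\mathbf k)=\mathrm{SLs}(\mathbf k;\pi/3)$. The point $\pi/3$ is special because $2\sin\frac\pi6=1$, that is, $A(\pi/3)=0$. For $k,d\ge0$ put
$$S'_{k,d}=\left\{\pi^{2m}\,\mathrm{SLs}(k_1,\dots,k_n)\ \middle|\ 2m+k_1+\dots+k_n=k,\ m\ge0,\ d\ge n\ge0,\ k_i\ge3\text{ odd}\right\}.$$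
For example $S'_{8,2}=\{\pi^8,\ \pi^2\mathrm{SLs}(3,3),\ \mathrm{SLs}(3,5),\ \mathrm{SLs}(5,3)\}$.

The following statement was posed as a conjecture by Ryota Umezawa in "Evaluation of iterated log-sine integrals in terms of multiple polylogarithms", arXiv:1912.07201 (2019). It is true, and these notes prove it.

**Theorem 1.** Every multiple zeta value of weight $k$ and depth $d$ is a $\mathbb Q$-linear combination of elements of $S'_{k,d}$.

In depth one this is a computation with Fourier series. Let $\rho=e^{\pi i/3}$ and $\mathrm{Li}_r(z)=\sum_{m\ge1}z^m/m^r$.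

**Proposition 2 (depth one).** For $k\ge2$, $\zeta(k)$ is a $\mathbb Q$-linear combination of elements of $S'_{k,1}$.

**Proof.** If $k$ is even, then $\zeta(k)\in\mathbb Q\pi^k$ by Euler's theorem, and $\pi^k\in S'_{k,1}$ (take $n=0$). Let $k=r\ge3$ be odd, $h=(r-1)/2$, $\sigma=\pi/3$.

On $(0,2\pi)$ we have $A(\theta)=-\sum_{m\ge1}\cos(m\theta)/m$, with convergence in $L^2$, so we may integrate termwise against bounded functions. Put $J_j=\int_0^\sigma(\theta-\sigma)^je^{im\theta}d\theta$. Then $J_0=(e^{im\sigma}-1)/(im)$, and integration by parts gives $J_j=-\frac{(-\sigma)^j}{im}-\frac j{im}J_{j-1}$. By induction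
$$J_j=\frac{(-1)^jj!}{(im)^{j+1}}\Big(e^{im\sigma}-\sum_{l=0}^j\frac{(im\sigma)^l}{l!}\Big).$$
Take $j=r-2$, which is odd, and use $i^{1-r}=(-1)^h$. In $\mathrm{SLs}(r)=-\sum_m\frac1m\mathrm{Re}\,J_{r-2}$ only even $l$ contribute to the real part, and $l\le r-3$, so all series converge:
$$\mathrm{SLs}(r)=(-1)^{h+1}(r-2)!\Big(\zeta(r)-\mathrm{Re}\,\mathrm{Li}_r(\rho)+\sum_{\substack{0<l\le r-3\\ l\text{ even}}}\frac{(-1)^{l/2}}{l!}\Big(\frac\pi3\Big)^l\zeta(r-l)\Big).\tag{1}$$

It remains to compute $\mathrm{Re}\,\mathrm{Li}_r(\rho)$. Since $\sum_{\eta^N=1}\eta^m$ is $N$ if $N\mid m$ and $0$ otherwise, $\sum_{\eta^N=1}\mathrm{Li}_r(\eta)=N^{1-r}\zeta(r)$. The sixth roots of unity have order $1,2,3$ or $6$, and those of order $6$ are $\rho,\bar\rho$. The cases $N=2,3,6$ give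
$$\frac{2\,\mathrm{Re}\,\mathrm{Li}_r(\rho)}{\zeta(r)}=6^{1-r}-1-(2^{1-r}-1)-(3^{1-r}-1)=(1-2^{1-r})(1-3^{1-r}).$$
So $\zeta(r)-\mathrm{Re}\,\mathrm{Li}_r(\rho)=\kappa_r\zeta(r)$ with
$$\kappa_r=1-\tfrac12(1-2^{1-r})(1-3^{1-r}).\tag{2}$$
Clearly $\kappa_r>\frac12$, so $\kappa_r\ne0$. Formula (1) now expresses $\zeta(r)$ through $\mathrm{SLs}(r)$ and the numbers $\pi^l\zeta(r-l)$ with $l>0$ even and $r-l\ge3$ odd. By induction on $r$, $\zeta(r)$ is a combination of the numbers $\pi^{2m}\mathrm{SLs}(r-2m)$. $\square$

For instance $\kappa_3=\frac23$ and $\kappa_5=\frac{29}{54}$, so $\zeta(3)=\frac32\mathrm{SLs}(3)$. Also $\mathrm{SLs}(5)=-\frac{29}9\zeta(5)+\frac{\pi^2}3\zeta(3)$, that is, $\zeta(5)=\frac9{58}\pi^2\mathrm{SLs}(3)-\frac9{29}\mathrm{SLs}(5)$.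

Two things made this work. The integral turned out to be a combination of powers of $\pi^2$ and odd zeta values only, and the resulting system was triangular with nonzero diagonal $\kappa_r$. What happens to each in depth two?

## Double integrals: where the Fourier computation stops

One case is free: by symmetry $2\,\mathrm{SLs}(3,3)=\mathrm{SLs}(3)^2$. But $\mathrm{SLs}(3,5)$ and $\mathrm{SLs}(5,3)$ are needed separately for the MZVs of weight 8 and depth 2. The inner integral of $\mathrm{SLs}(3,5)$ is
$$\int_0^\theta(\theta_1-\sigma)A(\theta_1)\,d\theta_1=\zeta(3)-(\theta-\sigma)\sum_m\frac{\sin m\theta}{m^2}-\sum_m\frac{\cos m\theta}{m^3}.$$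
To get $\mathrm{SLs}(3,5)$ we multiply by $(\theta-\sigma)^3A(\theta)=-(\theta-\sigma)^3\sum_n\cos(n\theta)/n$ and integrate. The products of sines and cosines become $\sin$ or $\cos$ of $(m\pm n)\theta$. So integration by parts leads to double sums over $m,n$ with $\cos((m\pm n)\pi/3)$ in the numerator and powers of $m$, $n$, $m\pm n$ in the denominator.

Here the depth-one argument has nothing to offer. In depth one, taking the real part averaged over $\{\rho,\bar\rho\}$, which is the full set of primitive sixth roots, and the relations $\sum_{\eta^N=1}\mathrm{Li}_r(\eta)=N^{1-r}\zeta(r)$ evaluated that average. In a double sum, distribution relations sum over two roots of unity independently, whereas taking the real part averages only over conjugating both at once. So the same trick does not evaluate these sums.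

We therefore need two replacements. First, a structural reason why integrals with odd indices live in the same small space as the MZVs. Second, a way to invert the resulting system, which will no longer be triangular.

The plan is as follows. We write all our numbers as values of rational linear functionals on a free associative algebra $\mathcal U=\mathbb Q\langle\sigma_2,\sigma_3,\dots\rangle$ at one fixed, unknown, complex point $u_0$. A linear relation between functionals gives a linear relation between numbers. The functionals of MZVs will lie in a finite-dimensional space $V_{k,d}$, whose dimension is the number of words in $\sigma_3,\sigma_5,\dots$ of bounded weight and length. We show that the functionals of the odd log-sine integrals lie in $V_{k,d}$, by a symmetry under $z\mapsto1/z$, and form a basis of it, by a determinant computed modulo 3.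

## Mixed Tate motives over $\mathbb Q(e^{\pi i/3})$ and the generators $\sigma_n$

Let $F=\mathbb Q(\rho)\subset\mathbb C$ and let $c$ be its nontrivial automorphism. Note $1-\rho=\rho^{-1}$. The inputs used as black boxes come from Deligne–Goncharov, *Groupes fondamentaux motiviques de Tate mixte* (2005), and Deligne, *Le groupe fondamental de la droite projective moins trois points* (1989), together with Borel's theorem. We recall them as they are needed.

**Recollection (the category).** $MT(F)$ is a Tannakian category over $\mathbb Q$ with simple objects $\mathbb Q(n)$, $n\in\mathbb Z$. Each object $M$ has a weight filtration whose graded piece $\mathrm{gr}^W_{-2n}M$ is a sum of copies of $\mathbb Q(n)$. The group $\mathrm{Ext}^1(\mathbb Q(0),\mathbb Q(n))$ is $0$ for $n\le0$. For $n\ge1$ it is $K_{2n-1}(F)^{(n)}_{\mathbb Q}$, naturally in $F$: this is $F^\times\otimes\mathbb Q$ for $n=1$ (Kummer classes), and all of $K_{2n-1}(F)_{\mathbb Q}$ for $n\ge2$. Borel's theorem says that for a number field with $r_1$ real and $r_2$ pairs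 of complex embeddings, $\dim K_{2n-1}(F)_{\mathbb Q}=r_1+r_2$ for odd $n\ge3$ and $r_2$ for even $n\ge2$.

**Recollection (the group).** The functor $\omega(M)=\bigoplus_n\omega_n(M)$, $\omega_n(M)=\mathrm{Hom}(\mathbb Q(n),\mathrm{gr}^W_{-2n}M)$, is a fibre functor. Its automorphism group is $\mathbb G_m\ltimes U_F$, where $\mathbb G_m$ acts on $\omega_n$ by the $n$-th power and $U_F$ is pro-unipotent. Its Lie algebra is $\mathfrak u_F=\prod_{n\ge1}\mathfrak u_{F,n}$, where $\mathfrak u_{F,n}$ maps $\omega_m$ to $\omega_{m+n}$: it raises degrees by $n$.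

Given an extension $E$ of $\mathbb Q(0)$ by $\mathbb Q(n)$, $\omega(E)$ has a basis vector in degree $0$ and one in degree $n$. An element $\tau\in\mathfrak u_{F,n}$ sends the first to a rational multiple $\kappa_E(\tau)$ of the second, and all other degrees act by $0$. Through $E\mapsto\kappa_E$, $\mathrm{Ext}^1(\mathbb Q(0),\mathbb Q(n))$ is the continuous dual of the degree $n$ part of $\mathfrak u_F^{ab}$. For example, the Kummer extension of $a\in F^\times$ is described by a number $\kappa_a(\tau)$, $\tau\in\mathfrak u_{F,1}$, depending only on the class of $a$ in $F^\times\otimes\mathbb Q$. So $\kappa_a=0$ when $a$ is a root of unity, and both $\rho$ and $1-\rho$ are roots of unity.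

**Step 1 (removing degree one).** This step replaces $\mathfrak u_F$, whose degree-one part is huge, by a Lie algebra with one generator in each degree $n\ge2$. Let $\mathcal M\subset MT(F)$ be the full subcategory of objects (or pro-objects and ind-objects) on which $\mathfrak u_{F,1}$ acts as $0$. It is stable under subquotients, tensor products and duals. Its group is $G=\mathbb G_m\ltimes U$, where $\mathfrak u=\mathrm{Lie}\,U$ is the quotient of $\mathfrak u_F$ by the closed ideal generated by $\mathfrak u_{F,1}$.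

An extension of $\mathbb Q(0)$ by $\mathbb Q(n)$ with $n\ge2$ lies in $\mathcal M$ automatically, and for $n=1$ only the split one does. So $\mathrm{Ext}^1_{\mathcal M}(\mathbb Q(0),\mathbb Q(n))$ is $0$ for $n=1$ and $K_{2n-1}(F)_{\mathbb Q}$ for $n\ge2$. The latter has dimension $1$, because $r_1=0$, $r_2=1$. Dually, $\mathfrak u^{ab}_n$ is $0$ for $n=1$ and one-dimensional for $n\ge2$. By induction on $n$, $\mathfrak u_n$ is finite-dimensional: $\sum_{a+b=n}[\mathfrak u_a,\mathfrak u_b]$ is finite-dimensional, hence closed, and its quotient in $\mathfrak u_n$ is $\mathfrak u^{ab}_n$. The same induction shows that $\mathfrak u$ is generated, degree by degree, by lifts of $\mathfrak u^{ab}$. In particular $\mathfrak u_1=0$.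

**Step 2 (complex conjugation).** This step chooses generators adapted to $c$. Base change $c^*$ is an autoequivalence of $MT(F)$ with $c^*\mathbb Q(n)=\mathbb Q(n)$, so $\omega\circ c^*=\omega$. Define $C(\tau)$ by letting it act on $\omega(M)$ as $\tau$ acts on $\omega(c^*M)$. This is a degree-preserving involution of $\mathfrak u_F$, so $c^*$ preserves $\mathcal M$ and $C$ acts on $\mathfrak u$. On $\mathfrak u_n^{ab}=(K_{2n-1}(F)_{\mathbb Q})^\vee$ it is induced by the Galois action of $c$. By transfer, the $c$-invariants of $K_{2n-1}(F)_{\mathbb Q}$ are $K_{2n-1}(\mathbb Q)_{\mathbb Q}$, of dimension $1$ for odd $n\ge3$ and $0$ for even $n\ge2$ (now $r_1=1$, $r_2=0$). So $C=(-1)^{n-1}$ on the line $\mathfrak u^{ab}_n$. Projecting a lift to this eigenspace of $C$, we find $\sigma_n\in\mathfrak u_n$, $n\ge2$, which together generate $\mathfrak u$ topologically, with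
$$C\sigma_n=(-1)^{n-1}\sigma_n.\tag{3}$$
Each $\sigma_n$ may still be rescaled by $\mathbb Q^\times$.

Let $\mathfrak l$ be the free graded Lie algebra on symbols $\sigma_2,\sigma_3,\dots$ and $\mathcal U=\mathbb Q\langle\sigma_2,\sigma_3,\dots\rangle$ its enveloping algebra. Both act on $\omega(M)$, $M\in\mathcal M$, through $\mathfrak l\to\mathfrak u$. We let $C$ act on $\mathfrak l$ by (3), so that $\mathfrak l\to\mathfrak u$ is $C$-equivariant. We never need to know whether $\mathfrak l\to\mathfrak u$ is injective. A word $\sigma_{r_1}\cdots\sigma_{r_n}$ has length $n$ and weight $\sum r_i$, and it raises degrees by its weight. For example, $\sigma_3\sigma_5$ has length 2 and weight 8.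

## Path torsors of $\mathbb P^1\setminus\{0,1,\infty\}$

Paths compose as $\alpha\beta$: first $\alpha$, then $\beta$. Accordingly $\int_\gamma\omega_1\cdots\omega_n$ is the integral over $s_1<\dots<s_n$ along $\gamma$.

**Recollection (free Lie algebras).** Let $\mathbb Q\langle\langle e_0,e_1\rangle\rangle$ have the coproduct for which $e_0,e_1$ are primitive. Primitive series are Lie series, and group-like series are exponentials of Lie series. We use four facts.

- A Lie series commuting with $e_a$ is a multiple of $e_a$. Indeed, a series commuting with $e_a$ is a power series in $e_a$, as one sees by comparing first letters, and the primitive ones among these are multiples of $e_a$.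
- A Lie series with all terms of degree $\ge2$ has no words $e_0^n$, since setting $e_1=0$ kills all brackets.
- A Lie element of degree $r\ge2$ with exactly one $e_1$ is a multiple of $\mathrm{ad}(e_0)^{r-1}e_1$. Right-normed brackets span, and such a bracket with one $e_1$ is nonzero only if $e_1$ is in one of the last two slots.
- In a group-like series the coefficient of $e_0^n$ is $\frac1{n!}$ times the $n$-th power of that of $e_0$ (set $e_1=0$).

**Recollection (tangential base points and torsors).** Let $X=\mathbb P^1\setminus\{0,1,\infty\}$. A tangential base point at $0$ or $1$ is a nonzero tangent vector there, serving as a base point infinitely near the puncture. Put $t_0=\partial_z$ at $0$ and $t_1=-\partial_z$ at $1$. For base points $x,y$ over $F$, ordinary or tangential at $0$ or $1$, there is a motivic torsor of paths $\Pi_{x,y}$. Its coordinate ring is an algebra in ind-objects of $MT(F)$. These torsors have composition maps $\Pi_{x,y}\times\Pi_{y,w}\to\Pi_{x,w}$ and are functorial for base change and for morphisms of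 curves; we only use $z,1-z:X\to\mathbb G_m$ and the automorphism $1/z$ of $X$.

The maps $z,1-z$ give $H_1(X)=\mathbb Q(1)^2$, with basis $e_0,e_1$ of $\omega(H_1(X))$ dual to $d\log z,d\log(1-z)$. The Lie algebra of $\Pi^\omega_{x,x}$ is the completed free Lie algebra on its degree-one part $\mathbb Qe_0\oplus\mathbb Qe_1$.

**Step 3 (coordinates).** This step turns all torsors into sets of series. The coordinate ring of $\Pi^\omega_{x,y}$ is graded in degrees of one sign, with degree-zero part $\mathbb Q$. A $\mathbb G_m$-fixed point is a ring homomorphism to $\mathbb Q$ killing all nonzero degrees, so there is exactly one; call it $1_{x,y}$. By uniqueness $1_{x,y}1_{y,w}=1_{x,w}$, and these points are compatible with morphisms of curves and with $c^*$, where $c^*\Pi_{x,y}=\Pi_{c(x),c(y)}$. Write a point of $\Pi^\omega_{x,y}$ as $g\cdot1_{x,y}$ with $g\in\Pi^\omega_{x,x}$, and $g$ as a group-like series. This identifies $\Pi_{x,y}^\omega$ with the group-like series in $\mathbb Q\langle\langle e_0,e_1\rangle\rangle$, and composition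 becomes multiplication. The identification is compatible with $c^*$ because $z$ and $1-z$ are defined over $\mathbb Q$.

The Lie algebra acts compatibly with composition: $\tau(PQ)=\tau(P)Q+P\tau(Q)$. As $1+\epsilon\tau(1_{x,y})$ is group-like over $\mathbb Q[\epsilon]/(\epsilon^2)$, $\tau(1_{x,y})$ is a Lie series, homogeneous of degree $n$ if $\tau\in\mathfrak u_{F,n}$.

If $t$ is tangential at $a\in\{0,1\}$, local monodromy is a morphism $\mathbb Q(1)\to\mathrm{Lie}\,\Pi_{t,t}$. Its image is in degree one and maps to $e_a$ in $H_1$, so it is $e_a$. Since $U_F$ acts trivially on $\omega(\mathbb Q(1))$, **$U_F$ fixes $e_a\in\mathrm{Lie}\,\Pi^\omega_{t,t}$.**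

**Recollection (comparison).** Under the comparison isomorphism a topological path $\gamma$ becomes $S_\gamma=\sum_w(\int_\gamma w)\,w$, with $e_0\leftrightarrow dz/z$ and $e_1\leftrightarrow dz/(z-1)=d\log(1-z)$. If $\gamma$ starts at $t_1$ (resp. $t_0$), then
$$S_\gamma=\lim\exp(\log(1-z)e_1)S_{z\to y}\qquad(\text{resp. }\lim\exp(\log(z)e_0)S_{z\to y})$$
as $z$ tends to the puncture along $\gamma$. The logarithm is continued from its real value in the direction $t_1$ (resp. $t_0$). At the end of a path inverse factors stand on the right. Near $z=1$ one has $S_{z\to y}=h(z)\exp(-\log(1-z)e_1)\Phi$ with $h$ holomorphic, $h(1)=1$, $\Phi$ constant. So the limit is $\Phi$ for any approach inside a fixed simply connected sector, because $h(z)-1=O(1-z)$ beats powers of $\log(1-z)$; similarly at $0$. As an example, for the straight path from $t_0$ to $z\in(0,1)$ the coefficient of $e_0$ is $\lim_{\varepsilon\to0}(\log\varepsilon+\int_\varepsilon^z\frac{ds}s)=\log z$.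

**Lemma 3.** If $t,t'$ are tangential at the same $a\in\{0,1\}$ and $\tau\in\mathfrak u_{F,n}$ with $n\ge2$, then $\tau(1_{t,t'})=0$.

**Proof.** Apply $\tau$ to $e_a1_{t,t'}=1_{t,t'}e_a$. As $\tau$ kills $e_a$ at $t$ and at $t'$, $g=\tau(1_{t,t'})$ satisfies $[e_a,g]=0$. So $g\in\mathbb Qe_a$, and $g=0$ because $g$ has degree $n\ge2$. $\square$

**Lemma 4.** $\Pi_{t_1,t_0}$, $\Pi_{t_1,\rho}$ and $\Pi_{t_0,\rho}$ lie in $\mathcal M$.

**Proof.** Let $\tau\in\mathfrak u_{F,1}$. By functoriality for $z,1-z:X\to\mathbb G_m$, the coefficients of $e_0,e_1$ in the degree-one element $\tau(1_{t_1,y})$ are, up to sign, the values of $\tau$ on the Kummer classes of $z(y)/z(t_1)$ and $(1-z)(y)/(1-z)(t_1)$, where a tangent vector $\lambda\partial$ at $0$ of $\mathbb G_m$ counts as $\lambda$. Here $z(t_1)=1$, and $1-z$ maps $t_1=-\partial_z$ to the vector with $\lambda=1$. For $y=\rho$ the two numbers are $\rho$ and $1-\rho=\rho^{-1}$; for $y=t_0$ they are $1$ and $1$. All are roots of unity, so the classes vanish in $F^\times\otimes\mathbb Q$.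 Hence $\tau$ kills $1_{t_1,t_0}$, $1_{t_1,\rho}$ and $1_{t_0,\rho}=1_{t_0,t_1}1_{t_1,\rho}$. It kills $e_1$ at $t_1$, and also $e_0=1_{t_1,t_0}e_01_{t_0,t_1}$ at $t_1$; similarly both letters at $t_0$. So $\tau$ acts as $0$. $\square$

## The action in coordinates, depth, and parity under $z\mapsto1/z$

**Step 4 (formulas for the action).** This step makes the action of $\mathfrak l$ explicit. For $\tau\in\mathfrak l$ put
$$\varphi_\tau=\tau(1_{t_1,t_0}),\qquad\psi_\tau=\tau(1_{t_1,\rho}).$$
These are Lie series with all terms of degree $\ge2$. On $\Pi_{t_1,t_1}$, $\tau$ acts by a derivation $\partial_\tau$ with $\partial_\tau e_1=0$. Since $e_0$ at $t_1$ is $1_{t_1,t_0}e_01_{t_0,t_1}$, $\tau$ kills $e_0$ at $t_0$, and $\tau(1_{t_0,t_1})=-\varphi_\tau$, we get $\partial_\tau e_0=[\varphi_\tau,e_0]$. Writing a point as $P\cdot1_{t_1,y}$,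
$$\tau(P)=\partial_\tau P+P\varphi_\tau\ \text{ on }\Pi_{t_1,t_0},\qquad\tau(P)=\partial_\tau P+P\psi_\tau\ \text{ on }\Pi_{t_1,\rho}.\tag{4}$$
By linearity these give actions of $\mathcal U$ on $\mathbb Q\langle\langle e_0,e_1\rangle\rangle$.

**Step 5 (depth).** This step bounds which words of $\mathcal U$ a linear form of given depth can see. Put
$$Y=e_1,\qquad X=e_0+\tfrac12e_1 .$$
From $e_0\,d\log z+e_1\,d\log(1-z)=X\,d\log z+Y(d\log(1-z)-\frac12d\log z)$, the dual letters are $x\leftrightarrow d\log z$ and $y\leftrightarrow d\log(1-z)-\frac12d\log z$. On the unit circle $y$ will be real; that is one reason for this choice, and the behavior under $z\mapsto1/z$ is the other. Let $D^p$ be the space of series all of whose words have at least $p$ letters $e_1$; equivalently, when written in $X,Y$, at least $p$ letters $Y$. For instance $[e_0,e_1]=[X,Y]\in D^1$, and $[X,Y]Y\in D^2$. A Lie series with terms of degree $\ge2$ lies in $D^1$. So $\partial_\tau$, which replaces one $e_0$ by $[\varphi_\tau,e_0]$, adds at least one $e_1$, and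 so does right multiplication by $\varphi_\tau$ or $\psi_\tau$:
$$\tau(D^p)\subset D^{p+1}\qquad(\tau\in\mathfrak l).\tag{5}$$

**Step 6 (even generators do not act on $\Pi_{t_1,t_0}$).** This step uses that $\Pi_{t_1,t_0}$ is defined over $\mathbb Q$. So $c^*\Pi_{t_1,t_0}=\Pi_{t_1,t_0}$, and $\varphi_{C\tau}=\varphi_\tau$. By (3), $\varphi_{\sigma_{2m}}=0$, and then by (4) $\sigma_{2m}$ acts as $0$ on $\Pi_{t_1,t_0}$. Let $\mathfrak n\subset\mathfrak l$ be the ideal generated by all $\sigma_{2m}$. The kernel of a representation is an ideal, so $\mathfrak n$ acts as $0$ on $\Pi_{t_1,t_0}$. Thus $\varphi_\tau=0$ and $\partial_\tau=0$ for $\tau\in\mathfrak n$.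

On $\Pi_{t_1,\rho}$ we have no such vanishing, because $c$ moves $\rho$ to $\bar\rho=1/\rho$. But $z\mapsto1/z$ moves it back.

**Step 7 (inversion).** This step compares $\psi_\tau$ and $\psi_{C\tau}$. The map $\iota(z)=1/z$ sends $\rho$ to $\bar\rho$ and $t_1$ to $-t_1$, since its derivative at $1$ is $-1$. From $\iota^*d\log z=-d\log z$ and $\iota^*d\log(1-z)=d\log(1-z)-d\log z$ we get $\iota_*e_0=-e_0-e_1$ and $\iota_*e_1=e_1$, that is,
$$\iota_*X=-X,\qquad\iota_*Y=Y .$$
The torsors $\Pi_{-t_1,\bar\rho}=\iota_*\Pi_{t_1,\rho}$ and $\Pi_{t_1,\bar\rho}=c^*\Pi_{t_1,\rho}$ lie in $\mathcal M$. So does $\Pi_{t_1,-t_1}$: $\mathfrak u_{F,1}$ kills $1_{t_1,\bar\rho}1_{\bar\rho,-t_1}=1_{t_1,-t_1}$ and acts as $0$ on $\mathrm{Lie}\,\Pi_{t_1,t_1}$. Let $\tau\in\mathfrak l$. In $1_{t_1,\bar\rho}=1_{t_1,-t_1}1_{-t_1,\bar\rho}$ the first factor is killed by Lemma 3, so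
$$\tau(1_{t_1,\bar\rho})=\tau(1_{-t_1,\bar\rho})=\iota_*\psi_\tau=\psi_\tau(-X,Y).$$
By the definition of $C$, $\tau(1_{t_1,\bar\rho})=\psi_{C\tau}(X,Y)$. Hence
$$\psi_{C\tau}(X,Y)=\psi_\tau(-X,Y).\tag{6}$$

**Step 8 (odd generators of $\mathfrak n$).** This step finds generators of $\mathfrak n$ on which (6) is a parity statement. As a Lie algebra, $\mathfrak n$ is generated by the elements
$$\tau=\mathrm{ad}(\sigma_{o_1})\cdots\mathrm{ad}(\sigma_{o_j})\sigma_{2m},\qquad o_1,\dots,o_j\text{ odd},\ j\ge0.$$
Indeed, let $\mathfrak n'\subset\mathfrak n$ be the subalgebra they generate. It contains every $\sigma_{2m}$, so it is stable under $\mathrm{ad}\,\sigma_{2m}$. It is stable under $\mathrm{ad}\,\sigma_o$, $o$ odd, because this derivation sends generators to generators. The elements of $\mathfrak l$ whose $\mathrm{ad}$ preserves $\mathfrak n'$ form a Lie subalgebra containing all $\sigma_n$, so $\mathfrak n'$ is an ideal and $\mathfrak n'=\mathfrak n$. For these $\tau$ we have $C\tau=-\tau$, so (6) gives $\psi_\tau(-X,Y)=-\psi_\tau(X,Y)$: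 only words with an odd number of $X$'s occur in $\psi_\tau$. We say $\psi_\tau$ is odd in $X$.

## Periods as values of functionals on $\mathcal U$

**Step 9 (a rational frame).** This step isolates the transcendence in one point $u_0$. The scheme $\mathrm{Isom}^\otimes(\omega,\omega_B)$ on $\mathcal M$, with $\omega_B$ the Betti fibre functor, is a $G$-torsor over $\mathbb Q$. It has a rational point $s$. First, the induced $\mathbb G_m$-torsor is trivial by Hilbert 90, which leaves a $U$-torsor. Now $U$ is a countable inverse limit, with surjective transition maps, of the unipotent algebraic groups with Lie algebras $\mathfrak u/\prod_{n>N}\mathfrak u_n$. In characteristic $0$ torsors under unipotent groups are trivial, so the quotient torsor at level $N=1$ has a rational point. A rational point at level $N$ lifts to level $N+1$, because the fibre over it is a torsor under a unipotent group. The compatible system of points is $s$.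

Let $\mathrm{comp}:\omega_B\otimes\mathbb C\to\omega\otimes\mathbb C$ be the comparison. Then $\mathrm{comp}\circ s\in G(\mathbb C)$, and we write it as $\mu\cdot u_0$ with $u_0\in U(\mathbb C)$ and $\mu\in\mathbb C^\times$ acting on degree $n$ by $\mu^n$. For a topological path $\gamma$, $S_\gamma=\mu\cdot u_0(\gamma_s)$, where $\gamma_s=s^{-1}\gamma$ is group-like with rational coefficients. Take for $\gamma$ the small positive loop around $1$ based at $t_1$: $S_\gamma=\exp(2\pi i\,e_1)$. Since $U$ fixes $e_1$, $\gamma_s=\exp(\frac{2\pi i}\mu e_1)$, so $2\pi i/\mu\in\mathbb Q^\times$. For $\lambda\in\mathbb Q^\times$, $\mathrm{comp}\circ s\lambda=(\mu\lambda)(\lambda^{-1}u_0\lambda)$. So replacing $s$ by $s\lambda$ we may assume $\mu=2\pi i$: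
$$S_\gamma=(2\pi i)\cdot u_0(\gamma_s),\qquad\gamma_s\text{ rational and group-like}.\tag{7}$$
As $\mathfrak l\to\mathfrak u$ is surjective in each degree, $\log u_0\in\prod_n\mathfrak u_n\otimes\mathbb C$ lifts to the completion of $\mathfrak l\otimes\mathbb C$. Exponentiating, $u_0$ lifts to an element, again denoted $u_0$, of the completion of $\mathcal U\otimes\mathbb C$. We fix all these choices.

**Step 10 (the map $\mathrm{per}_k$).** This step defines the dictionary. For a rational series $S$ in one of our torsors and a rational linear form $\ell$ supported on words in $e_0,e_1$ of degree $k$, put $f_\ell(v)=\ell(vS)$ for $v\in\mathcal U$. It vanishes on words of weight $>k$. For a functional $f:\mathcal U\to\mathbb Q$ vanishing on words of weight $>k$ put $\mathrm{per}_k(f)=(2\pi i)^kf(u_0)$, which makes sense and is $\mathbb Q$-linear in $f$. Then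
$$\ell\big((2\pi i)\cdot u_0S\big)=\mathrm{per}_k(f_\ell),\qquad\mathrm{per}_k(f)=(2\pi i)^{k-K}\mathrm{per}_K(f)\tag{8}$$
the second if $f$ vanishes on words of weight $>K$, $K\le k$.

**Step 11 (the space $V_{k,d}$).** This step names the common home. Since $\mathfrak n$ is a Lie ideal, $\mathcal U\mathfrak n\subset\mathfrak n\,\mathcal U$, so $\mathfrak n\,\mathcal U$ is the two-sided ideal generated by the $\sigma_{2m}$, and $\mathcal U/\mathfrak n\,\mathcal U=\mathbb Q\langle\sigma_3,\sigma_5,\dots\rangle$.

**Definition.** $V_{k,d}$ is the space of functionals $\mathcal U\to\mathbb Q$ that vanish on $\mathfrak n\,\mathcal U$, on words of weight $>k$, and on words of length $>d$.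

So $\dim V_{k,d}$ is the number of sequences $(r_1,\dots,r_n)$ of odd integers $\ge3$ with $0\le n\le d$ and $\sum r_i\le k$. For $V_{8,2}$ these are $\emptyset,(3),(5),(7),(3,3),(3,5),(5,3)$, so the dimension is $7$.

**Step 12 (MZVs).** This step puts the MZVs into $V_{k,d}$. Let $S_0\in\Pi_{t_1,t_0}(\mathbb Q)$ be $\gamma_s$ for the straight path from $t_1$ to $t_0$. Let $\zeta(k_1,\dots,k_d)$ have weight $k$. Expanding geometric series, with $e_1=-dz/(1-z)$, and then reversing the path,
$$\zeta(k_1,\dots,k_d)=(-1)^d\int_{0\to1}e_1e_0^{k_1-1}\cdots e_1e_0^{k_d-1}=(-1)^{d+k}\int_{1\to0}w,\qquad w=e_0^{k_d-1}e_1\cdots e_0^{k_1-1}e_1 .$$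
The regularizing factors are a power series in $e_1$ on the left and one in $e_0$ on the right. As $w$ is empty, or starts with $e_0$ and ends with $e_1$, they do not contribute, so $\int_{1\to0}w$ is the coefficient of $w$ in $S_\gamma$. By (7) and (8), with $f_w(v)=\langle w,vS_0\rangle$, $\zeta(\mathbf k)=\pm\mathrm{per}_k(f_w)$. By Step 6, $f_w$ kills $\mathfrak n\,\mathcal U$. By (5), $vS_0\in D^{d+1}$ for words $v$ of length $>d$, and $w$ has $d$ letters $e_1$. Hence
$$\zeta(\mathbf k)=\pm\mathrm{per}_k(f_w),\qquad f_w\in V_{k,d}.\tag{9}$$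

**Step 13 (the arc from $1$ to $\rho$).** This step produces the series whose coefficients are log-sine integrals. Let $\gamma$ go from $t_1$ to $\rho$ in the upper half plane, and $z_\varepsilon=e^{i\varepsilon}$. For $0<\theta<\pi$, $\log(1-e^{i\theta})=A(\theta)+\frac{i(\theta-\pi)}2$. This is the branch required above: turning from the direction $t_1$, where $1-z>0$, to the upward direction, where $1-z\approx-i\varepsilon$, changes $\arg(1-z)$ from $0$ to $-\frac\pi2$. So along the unit circle $S_\gamma=\lim\exp(\log(1-z_\varepsilon)e_1)S_{z_\varepsilon\to\rho}$, and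
$$\hat S:=\exp(\tfrac{\pi i}2Y)S_\gamma=\lim_{\varepsilon\to0}\exp(\tfrac{i\varepsilon}2Y)\exp(A(\varepsilon)Y)S_{z_\varepsilon\to\rho}=\lim_{\varepsilon\to0}\exp(A(\varepsilon)Y)\,S_{z_\varepsilon\to\rho}.\tag{10}$$
Since $\frac{\pi i}2=2\pi i\cdot\frac14$ and $U$ fixes $Y=e_1$ at $t_1$, (7) gives $\hat S=(2\pi i)\cdot u_0S$ with
$$S=\exp(\tfrac14Y)\gamma_s\in\Pi_{t_1,\rho}(\mathbb Q)$$
rational and group-like. Along the arc, $x$ is $i\,d\theta$ and $y$ is $dA$. So the coefficient of $Y$ in $\exp(A(\varepsilon)Y)S_{z_\varepsilon\to e^{i\theta}}$ is $A(\varepsilon)+A(\theta)-A(\varepsilon)=A(\theta)$. As $A(\pi/3)=0$, $\langle y,\hat S\rangle=0$. The elements of $\mathfrak l$ raise degrees by at least $2$, so they do not change degree-one coefficients. Hence $\langle y,S\rangle=0$ and, for any $\mathbb Q$-algebra $R$ and any product $u$ of exponentials of nilpotent multiples of elements of $\mathfrak l$ over $R$,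
$$\langle y,uS\rangle=\langle y,S\rangle=0.\tag{11}$$

## Linear forms that integrate like $\mathrm{SLs}$

**Recollection (Chen series).** For a piecewise smooth path $p=(x(t),y(t))$, $0\le t\le1$, with $p(0)=0$ and possibly complex coordinates, $S(p)=\sum_w(\int_pw)W$, where the word $w$ in $x,y$ stands for the iterated integral in $dx,dy$, and $W$ is the same word in $X,Y$. It is group-like, $S(pq)=S(p)S(q)$, and products of iterated integrals correspond to the shuffle product $\sqcup\!\sqcup$ of words. For example, the word $x^j$ gives $x(1)^j/j!$.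

**Definition.** For $\mathbf k=(k_1,\dots,k_n)$ with $k_u\ge2$ and $m_u=k_u-2$, put $\tilde L_\emptyset=1$ and
$$\tilde L_{\mathbf k}=\sum_{0\le j_u\le m_u}(-1)^{\sum j_u}\,x^{m_1-j_1}\sqcup\!\sqcup\cdots\sqcup\!\sqcup\,x^{m_n-j_n}\sqcup\!\sqcup\,Q_{j_1\dots j_n},\tag{12}$$
where $Q_\emptyset=1$ and $Q_{j_1\dots j_u}=(Q_{j_1\dots j_{u-1}}\sqcup\!\sqcup\,x^{j_u}\sqcup\!\sqcup\,y)\,x$.

It lies in $\mathbb Z\langle x,y\rangle$, is homogeneous of $y$-degree $n$ and $x$-degree $\sum(k_u-1)$, hence of degree $K=\sum k_u$. We view it as a linear form on series in $X,Y$. For example $\tilde L_{(2,2)}=((yx)\sqcup\!\sqcup\,y)x=2yyxx+yxyx$.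

**Step 14 (the integral formula).** This step says what $\tilde L_{\mathbf k}$ computes. For a path $p$ as above,
$$\tilde L_{\mathbf k}(S(p))=\int_{t_1<\dots<t_n}\prod_u\frac{(x(1)-x(t_u))^{m_u}}{m_u!}\,y(t_u)\,dx(t_u).\tag{13}$$
Appending the letter $x$ on the right integrates against $dx$ with variable upper end, and shuffling multiplies. So $Q_{j_1\dots j_n}(S(p))=\int_{t_1<\dots<t_n}\prod_u\frac{x(t_u)^{j_u}}{j_u!}y(t_u)dx(t_u)$ by induction. Now use $\frac{(x(1)-x(t))^m}{m!}=\sum_j(-1)^j\frac{x(t)^j}{j!}\frac{x(1)^{m-j}}{(m-j)!}$.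

**Step 15 (recovering $\mathrm{SLs}$).** This step evaluates $\tilde L_{\mathbf k}$ on $\hat S$. The series $\exp(A(\varepsilon)Y)S_{z_\varepsilon\to\rho}$ is the Chen series of the segment from $(0,0)$ to $(0,A(\varepsilon))$, on which $dx=0$, followed by $(i(\theta-\varepsilon),A(\theta))$, $\varepsilon\le\theta\le\pi/3$. By (13), its value under $\tilde L_{\mathbf k}$ is
$$\int_{\varepsilon<\theta_1<\dots<\theta_n<\pi/3}\prod_u\frac{(i(\frac\pi3-\theta_u))^{m_u}}{m_u!}A(\theta_u)\,i\,d\theta_u .$$
The integrand is bounded by a constant times $\prod|A(\theta_u)|$, which is integrable. So we may let $\varepsilon\to0$: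
$$\tilde L_{\mathbf k}(\hat S)=\pm\,i^{\sum(k_u-1)}\,\frac{\mathrm{SLs}(\mathbf k)}{\prod(k_u-2)!}.\tag{14}$$

**Lemma 5.** Let $R$ be a $\mathbb Q$-algebra and $T,V$ group-like over $R$ with $\langle y,T\rangle=0$ and $\langle x,V\rangle=0$. Then
$$\tilde L_{\mathbf k}(TV)=\sum_{j=0}^n\tilde L_{(k_1,\dots,k_j)}(T)\,\tilde L_{(k_{j+1},\dots,k_n)}(V).$$

**Proof.** The idea is to verify the identity on paths and transport it to all group-like series by density.

*Reduction.* Truncate at a degree $M\ge\max(K,1)$. Group-like truncated series are exponentials of truncated Lie series, and degree-one coefficients of $T$ and $\log T$ agree. So in the coordinates $\log T,\log V$ the hypotheses are linear, and the claim is an identity of polynomials with rational coefficients on an affine space over $\mathbb Q$. It holds over every $R$ as soon as it holds at all real points.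

*Real points are paths.* Let $N$ be the group of real group-like series truncated at $M$, let $N_i\subset N$ be the exponentials of Lie elements with terms of degree $\ge i$, and let $H$ be the subgroup generated by all $e^{aX},e^{bY}$, $a,b\in\mathbb R$. For letters $Z_1,\dots,Z_i\in\{X,Y\}$ and $a\in\mathbb R$, the iterated group commutator of $e^{aZ_1},e^{Z_2},\dots,e^{Z_i}$ is an element of $H\cap N_i$ congruent to $\exp(a[Z_1,[Z_2,\dots,Z_i]])$ modulo $N_{i+1}$. Such brackets, with real coefficients, span the degree $i$ part additively, so $H\cap N_i\to N_i/N_{i+1}$ is onto for every $i\ge1$. Dividing an element of $N$ successively by elements of $H$, we reach $N_{M+1}=1$. So $H=N$: every real truncated group-like series is the truncated Chen series of a piecewise linear path with horizontal and vertical pieces.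

*The identity for paths.* Let $T,V$ come from $p,q$, so that $TV$ comes from $pq$. Apply (13) to $pq$ and split the domain by the number $j$ of the $t_u$ lying on $p$; these are $t_1,\dots,t_j$. For $t$ on $p$, $y(t)$ is computed on $p$, and $x(\mathrm{end})-x(t)$ may be computed on $p$ because the total $x$-increment of $q$ is $\langle x,V\rangle=0$. For $t$ on $q$, $x(\mathrm{end})-x(t)$ only involves $q$, and $y(t)$ is the $y$-coordinate along $q$ because the $y$-increment of $p$ is $\langle y,T\rangle=0$. So each piece of the domain gives the product of the two integrals. $\square$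

**Step 16 (values on products of $P_r$).** This step is the combinatorial heart of the leading term. Let $P_r=\mathrm{ad}(X)^{r-1}Y$; for example $P_3=XXY-2XYX+YXX$. For $n$ the length of $\mathbf k$ and $s_1,\dots,s_n\ge2$,
$$\tilde L_{\mathbf k}(P_{s_1}\cdots P_{s_n})=\prod_i(-1)^{k_i-1}\delta_{k_i,s_i}.\tag{15}$$
For $n=1$: in (13), $\frac{(x(1)-x(t))^m}{m!}$ is the iterated integral of $dx^m$ after $t$, so $\tilde L_{(k)}$ agrees with the word $yx^{k-1}$ on Chen series. By the density argument of Lemma 5 it then agrees with this word on all group-like series, in particular on $1+\epsilon P_s$ with $\epsilon^2=0$. The coefficient of $YX^{s-1}$ in $P_s$ is $(-1)^{s-1}$, which gives $\langle yx^{k-1},P_s\rangle=(-1)^{k-1}\delta_{k,s}$.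

For $n\ge2$, apply Lemma 5 over $\mathbb Q[\epsilon_1,\dots,\epsilon_n]/(\epsilon_i^2)$ to $T=\prod_{i<n}(1+\epsilon_iP_{s_i})$ and $V=1+\epsilon_nP_{s_n}$. Both are group-like, being products of exponentials of Lie elements, and they have no linear terms as $s_i\ge2$. Take the coefficient of $\epsilon_1\cdots\epsilon_n$: the factor $P_{s_1}\cdots P_{s_{n-1}}$ has $y$-degree $n-1$, so only $j=n-1$ contributes, and $\tilde L_{\mathbf k}(P_{s_1}\cdots P_{s_n})=\tilde L_{(k_1,\dots,k_{n-1})}(P_{s_1}\cdots P_{s_{n-1}})\,\tilde L_{(k_n)}(P_{s_n})$. Induct. As a check, $P_2P_2=(XY-YX)^2$ contains $YXYX$ once and $YYXX$ not at all, so $\tilde L_{(2,2)}(P_2P_2)=1$.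

## Odd indices put the functionals into $V_{K,n}$

Here is where oddness of the indices meets the parity of Step 8.

**Proposition 6.** Let $k_1,\dots,k_n\ge3$ be odd, $K=\sum k_u$, and $f_{\mathbf k}(v)=\tilde L_{\mathbf k}(vS)$ for $v\in\mathcal U$. Then $f_{\mathbf k}\in V_{K,n}$, and for $k\ge K$
$$\mathrm{per}_k(f_{\mathbf k})=\pm(2\pi i)^{k-K}\,\frac{\mathrm{SLs}(\mathbf k)}{\prod(k_u-2)!}.$$

**Proof.** *The period.* $\tilde L_{\mathbf k}$ is supported on words of degree $K$, so $\mathrm{per}_K(f_{\mathbf k})=\tilde L_{\mathbf k}(\hat S)$ by (8) and Step 13. The formula follows from (14) and (8), because $\sum(k_u-1)$ is even.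

*Weight and length.* Words of weight $>K$ are killed by degree. Words of length $>n$ are killed by (5), since $\tilde L_{\mathbf k}$ has $y$-degree $n$ and so vanishes on $D^{n+1}$.

*Vanishing on $\mathfrak n\,\mathcal U$.* We must show $f_{\mathbf k}(\tau v)=0$ for $\tau\in\mathfrak n$, $v\in\mathcal U$. If this holds for $\tau$ and $\tau'$, for all $v$, then it holds for $[\tau,\tau']$, since $f_{\mathbf k}([\tau,\tau']v)=f_{\mathbf k}(\tau(\tau'v))-f_{\mathbf k}(\tau'(\tau v))$. So by Step 8 we may assume that $\psi_\tau$ is odd in $X$. Also $\partial_\tau=0$ by Step 6. By linearity let $v=\tau_1\cdots\tau_j$ with $\tau_i\in\mathfrak l$. Put $R=\mathbb Q[\epsilon_1,\dots,\epsilon_j]/(\epsilon_i^2)$, $u=\prod_i\exp(\epsilon_i\tau_i)=\prod_i(1+\epsilon_i\tau_i)$, in this order, and $T=uS$. Then $T$ is group-like, $\langle y,T\rangle=0$ by (11), and the coefficient of $\epsilon_1\cdots\epsilon_j$ in $T$ is $vS$. By (4) and $\partial_\tau=0$, $\tau(T)=T\psi_\tau$. So $f_{\mathbf k}(\tau v)$ is the coefficient of $\epsilon_1\cdots\epsilon_j$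 in $\tilde L_{\mathbf k}(T\psi_\tau)$.

Apply Lemma 5 with $V=1+\epsilon\psi_\tau$, $\epsilon^2=0$; it is group-like with $\langle x,V\rangle=0$, as $\psi_\tau$ is a Lie series without linear terms. In the coefficient of $\epsilon$ the last summand drops out because $\tilde L_\emptyset(V)=1$:
$$\tilde L_{\mathbf k}(T\psi_\tau)=\sum_{j'<n}\tilde L_{(k_1,\dots,k_{j'})}(T)\,\tilde L_{(k_{j'+1},\dots,k_n)}(\psi_\tau).$$
The form $\tilde L_{(k_{j'+1},\dots,k_n)}$ has $x$-degree $\sum_{u>j'}(k_u-1)$, which is even, while $\psi_\tau$ is odd in $X$. So every term vanishes. $\square$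

Note where $\pi/3$ entered: (11) is needed for Lemma 5, and it rests on $A(\pi/3)=0$.

## The constants $c'_r$ and their 3-adic size

For odd $r\ge3$ write, modulo $D^2$,
$$\varphi_{\sigma_r}\equiv c_r\,\mathrm{ad}(e_0)^{r-1}e_1,\qquad\psi_{\sigma_r}\equiv c'_r\,\mathrm{ad}(e_0)^{r-1}e_1,\qquad\sigma_r(1_{t_0,\rho})\equiv\lambda_r\,\mathrm{ad}(e_0)^{r-1}e_1,$$
which is possible since these are Lie series homogeneous of degree $r\ge2$. From $1_{t_1,\rho}=1_{t_1,t_0}1_{t_0,\rho}$ we get $c'_r=c_r+\lambda_r$. Let $a_r\in\mathbb C$ be the coefficient of the one-letter word $\sigma_r$ in $u_0$.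

**Step 17 ($c_r\ne0$).** This step normalizes $\sigma_r$ by means of $\zeta(r)$. Let $w=e_0^{r-1}e_1$. By Step 12, $\zeta(r)=(-1)^{1+r}\int_{1\to0}w=\int_{1\to0}w$, as $r$ is odd. The regularized integral of $dz/z$ from $t_1$ to $t_0$ is $\lim(\log z-\log z)=0$, and $u_0$ does not change degree-one coefficients. So $S_0$ has $e_0$-coefficient $0$, and $S_0\equiv1$ mod $D^1$. The functional $f_w$ kills words of length $\ge2$ by (5). For $\sigma_j$, $\sigma_jS_0=\partial_{\sigma_j}S_0+S_0\varphi_{\sigma_j}\equiv\varphi_{\sigma_j}$ mod $D^2$, so $f_w(\sigma_j)=\langle w,\varphi_{\sigma_j}\rangle=\delta_{jr}c_r$ (for $j\ne r$ the degrees differ). Hence, with $q_0=f_w(1)\in\mathbb Q$,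
$$\zeta(r)=(2\pi i)^r(q_0+c_ra_r).$$
If $c_r=0$, then $\zeta(r)$ would be purely imaginary, as $r$ is odd, contradicting $\zeta(r)>0$. So $c_r\ne0$, and we rescale $\sigma_r$ ($r$ odd) so that $c_r=1$.

**Step 18 ($\lambda_r$ through $\mathrm{Li}_r(\rho)$).** This step computes $\lambda_r$. Let $\beta$ be the straight path from $0$ to $\rho$, regarded as starting at $t_0$, and $S''=\beta_s\in\Pi_{t_0,\rho}(\mathbb Q)$. The word $e_1e_0^{r-1}$ begins with $e_1$, so the regularizing power series in $e_0$ on the left does not contribute, and $\int_\beta e_1e_0^{r-1}=-\mathrm{Li}_r(\rho)$. On $\Pi_{t_0,\rho}$, $\tau\in\mathfrak l$ acts by $P\mapsto\partial'_\tau P+P\,\tau(1_{t_0,\rho})$, where $\partial'_\tau e_0=0$ and $\partial'_\tau e_1=[\tau(1_{t_0,t_1}),e_1]\in D^2$. So $\tau(D^p)\subset D^{p+1}$ here too, and $f(v)=\langle e_1e_0^{r-1},vS''\rangle$ kills words of length $\ge2$.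

We have $S''\equiv e^{qe_0}$ mod $D^1$ with $q\in\mathbb Q$. As $\partial'_{\sigma_j}$ kills $e^{qe_0}$ and maps $D^1$ to $D^2$, $\sigma_jS''\equiv e^{qe_0}\sigma_j(1_{t_0,\rho})$ mod $D^2$. Only the term $1$ of $e^{qe_0}$ contributes to a word beginning with $e_1$, so by degree $f(\sigma_j)=0$ for $j\neq r$, and $f(\sigma_r)=(-1)^{r-1}\lambda_r=\lambda_r$. With $q_1=f(1)\in\mathbb Q$,
$$-\mathrm{Li}_r(\rho)=(2\pi i)^r(q_1+\lambda_ra_r).$$
Eliminate $a_r$ using $\zeta(r)=(2\pi i)^r(q_0+a_r)$:
$$-\mathrm{Li}_r(\rho)=\lambda_r\zeta(r)+(2\pi i)^r(q_1-\lambda_rq_0).$$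
Here $\lambda_r\in\mathbb Q$ and $(2\pi i)^r$ is purely imaginary, so taking real parts gives $\lambda_r=-\mathrm{Re}\,\mathrm{Li}_r(\rho)/\zeta(r)$. Therefore $c'_r=1+\lambda_r=\kappa_r$, the number (2) of the depth-one proof.

**Step 19 (3-adic size).** This step extracts the property of $c'_r$ that will replace positivity. Write
$$c'_r=1-\tfrac12(1-2^{1-r})(1-3^{1-r})=\tfrac12(1+2^{1-r})+\tfrac12\,3^{1-r}(1-2^{1-r}).$$
Let $h=(r-1)/2\ge1$. The first summand is 3-integral. Since $v_3(1-2^{1-r})=v_3(4^h-1)=1+v_3(h)$, the second has valuation $-2h+1+v_3(h)$. As $h\le3^{h-1}$, we have $v_3(h)\le h-1$, so this valuation is at most $-h\le-1$. Therefore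
$$c'_r\ne0,\qquad1/c'_r\in3\,\mathbb Z_{(3)}\qquad(r\ge3\text{ odd}).\tag{16}$$
For example $1/c'_3=\frac32$ and $1/c'_5=\frac{54}{29}$.

## The transition matrix and its determinant modulo 3

**Proposition 7.** The $f_{\mathbf k}$, with $\mathbf k$ running over sequences of $n\le d$ odd integers $\ge3$ with $\sum k_u\le k$, form a basis of $V_{k,d}$.

The proof occupies Steps 20–23. By Proposition 6 the $f_{\mathbf k}$ lie in $V_{k,d}$, and by Step 11 their number is $\dim V_{k,d}$. So we only need linear independence.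

**Step 20 (reduction to square blocks).** This step reduces independence to the invertibility of finite matrices. Suppose $\sum q_{\mathbf k}f_{\mathbf k}=0$ nontrivially, and let $n$ be the maximal length with some $q_{\mathbf k}\ne0$. Evaluate on words $\sigma_{r_1}\cdots\sigma_{r_n}$ with $r_i\ge3$ odd and $\sum r_i\le k$. The $f_{\mathbf k}$ with shorter $\mathbf k$ vanish there. So it suffices that the square matrix
$$M(\mathbf k;\mathbf r)=\tilde L_{\mathbf k}(\sigma_{r_1}\cdots\sigma_{r_n}S),$$
with both indices of length $n$, odd entries $\ge3$ and sum $\le k$, is invertible. As $M(\mathbf k;\mathbf r)=0$ if $\sum r_i>\sum k_u$, $M$ is block triangular, and it is enough to treat a diagonal block $\sum r_i=\sum k_u=K$. There, by degree, only the constant term $1$ of $S$ matters: $M(\mathbf k;\mathbf r)=\tilde L_{\mathbf k}(\sigma_{r_1}\cdots\sigma_{r_n}\cdot1)$. Moreover, since $\tilde L_{\mathbf k}$ has $y$-degree $n$, only the class of $\sigma_{r_1}\cdots\sigma_{r_n}\cdot1\in D^n$ modulo $D^{n+1}$ matters.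

**Step 21 (the action on $\mathrm{gr}_D$).** This step computes $\sigma_r$ to leading order in depth. We have $e_0\equiv X$ mod $D^1$, so $\mathrm{ad}(e_0)^{r-1}e_1\equiv P_r$ mod $D^2$. Also $\partial_{\sigma_r}Y=0$ and $\partial_{\sigma_r}X=[\varphi_{\sigma_r},e_0]\equiv[P_r,X]=-\mathrm{ad}(X)^rY$ mod $D^2$, using $c_r=1$. By (4), $\sigma_r$ induces on $\mathrm{gr}_D$
$$\sigma_r\equiv\delta_r+c'_rR_r,\qquad\delta_r\text{ the derivation }X\mapsto-P_{r+1},\ Y\mapsto0,\qquad R_r(W)=WP_r.\tag{17}$$
Both $\delta_r$ and $R_r$ preserve $\mathbb Z\langle X,Y\rangle$, and $\tilde L_{\mathbf k}$ has integral coefficients. Since $R_{r_1}\cdots R_{r_n}1=P_{r_n}\cdots P_{r_1}$, expanding $\prod_i(\delta_{r_i}+c'_{r_i}R_{r_i})$ gives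
$$M(\mathbf k;\mathbf r)=\Big(\prod_ic'_{r_i}\Big)\tilde L_{\mathbf k}(P_{r_n}\cdots P_{r_1})+\sum_{I\subsetneq\{1,\dots,n\}}\Big(\prod_{i\in I}c'_{r_i}\Big)\cdot(\text{integer}).\tag{18}$$

**Step 22 (the block of weight 8 and length 2).** This step computes the smallest interesting block, to show why the positivity argument from depth one does not carry over. From $\sigma_a\sigma_b\cdot1\equiv c'_b(\delta_aP_b+c'_aP_bP_a)$ we need $\tilde L_{(3,5)}$ and $\tilde L_{(5,3)}$ on $\delta_3P_5$ and $\delta_5P_3$. Replacing one $X$ at a time, $\delta_aP_b=-\sum_{i=0}^{b-2}\mathrm{ad}(X)^i[P_{a+1},P_{b-1-i}]$, and expanding,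
$$\delta_3P_5=-6[P_5,P_3]-4[P_6,P_2]-[P_7,Y],\qquad\delta_5P_3=-2[P_6,P_2]-[P_7,Y].$$
Formula (15) handles all but $[P_7,Y]$. Every word of $\tilde L_{\mathbf k}$ ends in $x$, so $\tilde L_{\mathbf k}(P_7Y)=0$.

For $YP_7$, take a path $p$ with $x(1)=0$. Then $\exp(\epsilon Y)S(p)$ is the Chen series of a vertical segment followed by $p$, so (13) applies with $y+\epsilon$ in place of $y$. With $\xi=x(1)-x(t)=-x(t)$, the coefficient of $\epsilon$ is
$$\tilde L_{(k_1,k_2)}(YS(p))=\int_{t_1<t_2}\frac{\xi_1^{m_1}\xi_2^{m_2}}{m_1!\,m_2!}\,(y(t_1)+y(t_2))\,dx(t_1)dx(t_2).$$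
Integrating out the variable that does not occur in $y$ gives $\frac{\xi_1^{m_2+1}}{(m_2+1)!}$ in the first term and $-\frac{\xi_2^{m_1+1}}{(m_1+1)!}$ in the second. So the value is $\big(\binom m{m_1}-\binom m{m_2}\big)\tilde L_{(m+2)}(S(p))$ with $m=m_1+m_2+1$. By density, as in Lemma 5, this holds for group-like series with zero $x$-coefficient, hence for $1+\epsilon'P_7$. As $\tilde L_{(7)}(P_7)=1$, $\tilde L_{(3,5)}(YP_7)=\binom51-\binom53=-5$ and $\tilde L_{(5,3)}(YP_7)=5$. Altogether
$$\tilde L_{(3,5)}(\delta_3P_5)=6-5=1,\quad\tilde L_{(5,3)}(\delta_3P_5)=-6+5=-1,\quad\tilde L_{(3,5)}(\delta_5P_3)=-5,\quad\tilde L_{(5,3)}(\delta_5P_3)=5 .$$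
With rows $\mathbf k=(3,5),(5,3)$ and columns $\mathbf r=(3,5),(5,3)$, dividing each column by $c'_3c'_5$, the block becomes
$$\begin{pmatrix}1/c'_3&1-5/c'_5\\1-1/c'_3&5/c'_5\end{pmatrix}=\begin{pmatrix}\frac32&-\frac{241}{29}\\-\frac12&\frac{270}{29}\end{pmatrix},\qquad\det=\frac{569}{58}.$$
Formula (18) presents this as the permutation matrix exchanging the two indices plus a correction. As real numbers the corrections are not small (one of them is $\frac{270}{29}>9$) and they have both signs. So neither size nor sign explains invertibility. But every correction carries a factor $1/c'_3$ or $1/c'_5$, and by (16) these are divisible by 3. Modulo 3 the matrix is the permutation matrix itself, and indeed $\frac{569}{58}\equiv-1$ mod $3$.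

**Step 23 (the general block).** This step finishes the proof of Proposition 7. By (15), since all entries are odd, the first term of (18) is $\prod_ic'_{r_i}$ if $\mathbf k=(r_n,\dots,r_1)$ and $0$ otherwise. Divide column $\mathbf r$ by $\prod_ic'_{r_i}$. The first term becomes a permutation matrix, for the reversal $\mathbf r\mapsto(r_n,\dots,r_1)$. Each remaining term is an integer times $\prod_{i\notin I}1/c'_{r_i}$ with $I$ a proper subset, so by (16) it lies in $3\mathbb Z_{(3)}$. The determinant of the divided block is $\equiv\pm1$ mod $3$, hence nonzero. So $M$ is invertible, all $q_{\mathbf k}$ with $\mathbf k$ of length $n$ vanish, contradicting the choice of $n$, and the $f_{\mathbf k}$ are independent. $\square$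

## From functionals back to numbers: proof of Theorem 1

**Step 24 (applying $\mathrm{per}_k$).** This step turns the basis statement into the theorem. Let $\zeta(\mathbf k)$ have weight $k$ and depth $d$. By (9), $\zeta(\mathbf k)=\pm\mathrm{per}_k(f_w)$ with $f_w\in V_{k,d}$. By Proposition 7, $f_w$ is a $\mathbb Q$-linear combination of the $f_{\mathbf l}$ with $\mathbf l=(l_1,\dots,l_n)$, $l_i\ge3$ odd, $n\le d$, $K=\sum l_i\le k$. Apply the $\mathbb Q$-linear map $\mathrm{per}_k$ and Proposition 6, absorbing signs and factorials into the coefficients: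
$$\zeta(\mathbf k)=\sum_{n\le d}\ \sum_{\substack{l_i\ge3\text{ odd}\\K=\sum l_i\le k}}q_{\mathbf l}\,(2\pi i)^{k-K}\,\mathrm{SLs}(l_1,\dots,l_n),\qquad q_{\mathbf l}\in\mathbb Q.$$

**Step 25 (real parts).** This step removes the odd powers of $2\pi i$. The numbers $\zeta(\mathbf k)$ and $\mathrm{SLs}(\mathbf l)$ are real. Taking real parts, only the terms with $k-K=2m$ even survive, and there $(2\pi i)^{2m}=(-4)^m\pi^{2m}$. So $\zeta(\mathbf k)$ is a $\mathbb Q$-linear combination of numbers $\pi^{2m}\,\mathrm{SLs}(l_1,\dots,l_n)$ with $l_i\ge3$ odd, $0\le n\le d$, $m\ge0$ and $2m+\sum l_i=k$. These are elements of $S'_{k,d}$, so Theorem 1 is proved, and the conjecture is true. $\blacksquare$
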